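# Mirabolic cells and matrix units

## 1. Theorem 1 and Corollary 2

Let $V$ be a complex vector space of dimension $N$. Let $\mathcal H$ be the Iwahori–Hecke algebra of $\mathrm{GL}(V)$, realized by sheaves on pairs of flags, with Kazhdan–Lusztig basis $C_w$, $w\in\mathfrak S_N$. Let $\mathcal R$ be the $\mathcal H$-bimodule realized by sheaves on triples (flag, flag, vector), with its basis $C_{\tilde w}$, $\tilde w\in RB$, of intersection cohomology sheaves. Write
$$C_wC_y=\sum_z m_{w,y,z}C_z,\qquad C_{\tilde w}C_y=\sum_{\tilde z}m_{\tilde w,y,\tilde z}C_{\tilde z},\qquad C_yC_{\tilde w}=\sum_{\tilde z}m_{y,\tilde w,\tilde z}C_{\tilde z},\qquad m\in\mathbb Z[\mathbf v^{\pm1}].$$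
Elements of $\mathfrak S_N$ are labelled by pairs of standard tableaux $w=(T_1,T_2)$ of equal shape (Steinberg). Elements of $RB$ are labelled by triples $\tilde w=(T_1,T_2,\theta)$ (the mirabolic RSK correspondence of Roman Travkin, "Mirabolic Robinson-Schensted-Knuth correspondence", arXiv:0802.1651 (2008)). The shapes of $T_1,T_2$ are denoted $\nu'(\tilde w),\nu''(\tilde w)$, and $\le$ is the dominance order. For $\nu\vdash N$ let $\mathcal R_{\le\nu}$ (resp. $\mathcal R_{<\nu}$) be the span of the $C_{\tilde z}$ with $\nu''(\tilde z)\le\nu$ (resp. $<\nu$).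

**Theorem 1.** $\mathcal R_{\le\nu}$ and $\mathcal R_{<\nu}$ are right $\mathcal H$-submodules. Let $\tilde w=(T_1,B,\theta)$ and $\tilde z=(T_1^\flat,D,\theta^\flat)$ with $\nu''(\tilde w)=\nu''(\tilde z)=\nu$, and let $y\in\mathfrak S_N$ be arbitrary. Then $m_{\tilde w,y,\tilde z}=0$ unless $T_1=T_1^\flat$ and $\theta=\theta^\flat$; in that case, for every $A\in\operatorname{St}(\nu)$,
$$m_{\tilde w,y,\tilde z}=m_{(A,B),\,y,\,(A,D)}\qquad\text{(a structure constant of }\mathcal H).$$
Symmetrically, if $\tilde w=(B,T_2,\theta)$ and $\tilde z=(D,T_2^\flat,\theta^\flat)$ with $\nu'(\tilde w)=\nu'(\tilde z)=\nu$, then $m_{y,\tilde w,\tilde z}=0$ unless $T_2=T_2^\flat$ and $\theta=\theta^\flat$, and then $m_{y,\tilde w,\tilde z}=m_{y,(B,A),(D,A)}$ for all $A\in\operatorname{St}(\nu)$.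

**Corollary 2.** For $\tilde w,\tilde z\in c_{\nu\supset\theta\subset\nu}$ and $y\in c_\nu$ one has $\deg m_{\tilde w,y,\tilde z}\le a_\nu$ and $\deg m_{y,\tilde w,\tilde z}\le a_\nu$, and $t_{\tilde w}\mapsto e_{T_1,T_2}$ is an isomorphism of based bimodules $J_{\nu\supset\theta\subset\nu}\cong\operatorname{Mat}_{\operatorname{St}(\nu)}$.

In plain words: multiply a canonical basis element of the mirabolic bimodule by a Kazhdan–Lusztig element and keep only the terms whose second tableau has the same shape as before. Then the first tableau and $\theta$ do not move, and the second tableau moves exactly as it does inside the Hecke algebra. Corollary 2 is the consequence for leading coefficients: they multiply like matrix units. It is a conjecture in Travkin's paper, stated there with the degree bounds as an assumption. The bounds are part of what we prove, from Lusztig's bound in $\mathcal H$.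

We now define every term used above.

## 2. Flags, orbits and convolution

**Spaces.** $G=\mathrm{GL}(V)$; $Fl$ is the variety of complete flags $F=(0=F^0\subset F^1\subset\dots\subset F^N=V)$; $d=\dim Fl$. The $G$-orbits on $Fl\times Fl$ are the $\mathbb O_w$, $w\in\mathfrak S_N$: the pair $(F_1,F_2)$ is in $\mathbb O_w$ if there is a basis with $F_1^k=\langle e_1,\dots,e_k\rangle$ and $F_2^k=\langle e_{w(1)},\dots,e_{w(k)}\rangle$ for all $k$. Put
$$E=Fl\times Fl\times V,\qquad n_E=\dim E .$$
$G$ acts diagonally on $E$ with finitely many orbits (Magyar–Weyman–Zelevinsky). $RB$ is the set of these orbits, and $\mathbb O_{\tilde w}$ is the orbit $\tilde w$. For $N=1$ the flag variety is a point, $E=V=\mathbb C$, and the orbits are $\{0\}$ and $\mathbb C^\times$.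

**Sheaves.** We use $G$-equivariant constructible complexes with $\mathbb Q$-coefficients. $IC(\overline{\mathbb O})=j_{!*}\mathbb Q_{\mathbb O}[\dim\mathbb O]$ is perverse and Verdier self-dual; $IC_{\tilde w}=IC(\overline{\mathbb O_{\tilde w}})$, and $\mathbb D$ is Verdier duality. $\mathcal H$ (resp. $\mathcal R$) is the split Grothendieck group of finite sums of shifts of the $IC(\overline{\mathbb O_w})$ (resp. the $IC_{\tilde w}$), with $\mathbf v[K]=[K[1]]$. Its $\mathbb Z[\mathbf v^{\pm1}]$-basis consists of the $C_w=[IC(\overline{\mathbb O_w})]$ (resp. $C_{\tilde w}=[IC_{\tilde w}]$).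

**Convolution.** For $K,L$ on $Fl\times Fl$ put $K*L=p_{13!}(p_{12}^*K\otimes p_{23}^*L)[-d]$. For $M$ on $E$ put
$$K*M=p_{13V!}(p_{12}^*K\otimes p_{23V}^*M)[-d],\qquad M*K=p_{13V!}(p_{12V}^*M\otimes p_{23}^*K)[-d],$$
on $Fl\times Fl\times Fl\times V$ with coordinates $(F_1,F_2,F_3,v)$. By the decomposition theorem this makes $\mathcal H$ an algebra and $\mathcal R$ an $\mathcal H$-bimodule. $C_e=[\mathbb Q_\Delta[d]]$ is the unit and acts as the identity from both sides. The right action changes only the second flag; the left action changes only the first.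

The $m$'s are multiplicities in direct sums of shifts, so they lie in $\mathbb N[\mathbf v^{\pm1}]$. We call this *positivity*. We say $C_{\tilde z}$ *occurs* in $m\in\mathcal R$ if its coefficient is nonzero. By positivity, nothing cancels in products of basis elements.

The stabilizer of a point of $E$, or of a variant of $E$ with partial flags, is the set of invertible elements in an affine subspace of $\operatorname{End}V$ (the conditions $gF\subset F$ and $gv=v$ are affine-linear), hence connected. So every simple equivariant perverse sheaf on these spaces is the $IC$ of an orbit closure with trivial local system.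

**Facts we shall use.**

* The decomposition theorem.
* Singular supports (Kashiwara–Schapira, *Sheaves on Manifolds*). For $f$ smooth, $SS(f^*K)=\{(p,{}^tdf\,\eta):(f(p),\eta)\in SS(K)\}$ (5.4.5). For $f$ proper, $SS(f_*M)\subset\{(q,\eta):\exists p\in f^{-1}(q),\ (p,{}^tdf\,\eta)\in SS(M)\}$ (5.4.4). If a complex is constructible along the finitely many orbits of a group, its $SS$ is a closed subset of the union of the conormal bundles of the orbits.
* $\mathcal H$ is generated over $\mathbb Z[\mathbf v^{\pm1}]$ by the $C_s$, $s$ simple, with relations $C_s^2=[2]C_s$, where $[2]=\mathbf v+\mathbf v^{-1}$; $C_sC_tC_s-C_s=C_tC_sC_t-C_t$ for adjacent $s,t$; and $C_sC_t=C_tC_s$ otherwise.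
* Leray–Hirsch for bundles of flag varieties, and the Krull–Schmidt property of $D^b_c$.

Write $s_i=(i\ i{+}1)$ and $\mathbb K=\mathbb Q(\mathbf v)$.

**Swap.** The map $(F_1,F_2,v)\mapsto(F_2,F_1,v)$ exchanges left and right actions, with $C_y\mapsto C_{y^{-1}}$: if $F_1,F_2$ are in position $w$ with basis $e_k$, then $e'_k=e_{w(k)}$ shows that $F_2,F_1$ are in position $w^{-1}$.

**$\mathcal H$ inside $\mathcal R$.** Pushforward along $\{v=0\}\subset E$ is an embedding of bimodules $\mathcal H\to\mathcal R$, $C_w\mapsto C_{(w,0)}$, where $(w,0)$ is the orbit $\mathbb O_w\times\{0\}$. We write $w$ for $(w,0)$ and view $\mathfrak S_N\subset RB$. Whatever we prove for $\mathcal R$ then holds for $\mathcal H$.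

## 3. Pairs of tableaux, triples, and leading coefficients

**Jordan types and tableaux.** The Jordan type of a nilpotent $x$ is the partition of its block sizes. Its first $m$ columns contain $\dim\ker x^m$ boxes. Put $\mathfrak n_F=\{x\in\operatorname{End}V:xF^k\subset F^{k-1}\ \forall k\}$. For $x\in\mathfrak n_F$ let $T(x,F)$ be the standard tableau whose chain of shapes is given by the Jordan types of $x|_{F^k}$, $k=1,\dots,N$. Example: $N=3$, $F^k=\langle e_1,\dots,e_k\rangle$, $xe_1=xe_2=0$, $xe_3=e_1$. The shapes are $(1),(1,1),(2,1)$, so $T(x,F)$ has rows $\{1,3\},\{2\}$. $\operatorname{St}(\nu)$ is the set of standard tableaux of shape $\nu$ (rows numbered downwards).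

**Steinberg's labels.** For $(F_1,F_2)\in\mathbb O_w$ and generic $x\in\mathfrak n_{F_1}\cap\mathfrak n_{F_2}$ put $(T_1,T_2)=(T(x,F_1),T(x,F_2))$. This is a bijection from $\mathfrak S_N$ onto pairs of standard tableaux of equal shape (Steinberg). By symmetry, $w=(T_1,T_2)$ gives $w^{-1}=(T_2,T_1)$. Let $c_\nu$ be the set of $w$ with pair of shape $\nu$, and $a_\nu=\sum_{i\ge1}(i-1)\nu_i$. For $N=2$: $e$ has $F_1=F_2$ and generic $x\ne0$, so its tableaux are rows; $s$ has $\mathfrak n_{F_1}\cap\mathfrak n_{F_2}=0$, so its tableaux are columns; $a_{(2)}=0$, $a_{(1,1)}=1$.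

**Lusztig's ring.** For $w,y,z\in c_\nu$ one has $\deg m_{w,y,z}\le a_\nu$ (Lusztig). Let $\gamma_{w,y,z}$ be the coefficient of $\mathbf v^{a_\nu}$. The ring $J_\nu$ has basis $t_w$, $w\in c_\nu$, and $t_wt_y=\sum_{z\in c_\nu}\gamma_{w,y,z}t_z$. The map $t_w\mapsto e_{T_1,T_2}$ is an isomorphism $J_\nu\cong\operatorname{Mat}_{\operatorname{St}(\nu)}$ with $e_{A,B}e_{C,D}=\delta_{B,C}e_{A,D}$ (Lusztig). For $N=2$, $\nu=(1,1)$: $C_sC_s=(\mathbf v+\mathbf v^{-1})C_s$, so $\gamma_{s,s,s}=1$.

**Conormal vectors.** Through the trace form, $T_F^*Fl\cong\mathfrak n_F$ and $T^*V=V\times V^*$. Pairing $(\xi_1,\xi_2,v^*)$ with the vector field of $a\in\operatorname{End}V$ gives $\operatorname{tr}(\xi_1a)+\operatorname{tr}(\xi_2a)+v^*(av)=\operatorname{tr}\big((\xi_1+\xi_2+v\otimes v^*)a\big)$, where $(v\otimes v^*)(u)=v^*(u)v$. So the conormal space to the orbit at $(F_1,F_2,v)$ is given by $\xi_1+\xi_2+v\otimes v^*=0$. Put $x=\xi_1$ and $x'=-\xi_2=x+v\otimes v^*$.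

**Mirabolic RSK.** At a generic conormal vector to $\mathbb O_{\tilde w}$ put $T_1=T(x,F_1)$, of shape $\nu'$; $T_2=T(x',F_2)$, of shape $\nu''$; and $\theta=$ the Jordan type of the map induced by $x$, equivalently by $x'$, on $V/\mathbb C[x]v$. Then $\tilde w\mapsto(T_1,T_2,\theta)$ is a bijection from $RB$ onto the triples with $\theta\subset\nu',\nu''$ such that $\nu'/\theta$ and $\nu''/\theta$ are horizontal strips, i.e. have at most one box per column (Travkin). Note that the condition depends only on the shapes. For $\nu/\theta$ a horizontal strip, $c_{\nu\supset\theta\subset\nu}$ is the set of $\tilde w$ with $\nu'=\nu''=\nu$ and the given $\theta$.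

*Labels and swap.* The swap sends $(\xi_1,\xi_2,v^*)$ to $(\xi_2,\xi_1,v^*)$, i.e. $(x,x')$ to $(-x',-x)$. Since $x'-x$ has image in $\mathbb Cv$, $\mathbb C[x]v$ is $x'$-stable, so $\mathbb C[x']v\subset\mathbb C[x]v$, and conversely. Hence the swap sends $(T_1,T_2,\theta)$ to $(T_2,T_1,\theta)$, and every statement about the right action has a left analogue.

*Labels and $\mathcal H\subset\mathcal R$.* At $v=0$ the condition is $\xi_1+\xi_2=0$ with $v^*$ arbitrary, so $x=x'$ is generic in $\mathfrak n_{F_1}\cap\mathfrak n_{F_2}$ and $\mathbb C[x]v=0$. So $(w,0)$ has label $(T_1(w),T_2(w),\nu)$, $\nu$ the shape of $w$. "$(A,B)$" viewed in $RB$ means $(A,B,\nu)$.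

**Asymptotic bimodule.** Once the degree bounds of Corollary 2 hold, let $\gamma_{\tilde w,y,\tilde z},\gamma_{y,\tilde w,\tilde z}$ be the coefficients of $\mathbf v^{a_\nu}$. Then $J_{\nu\supset\theta\subset\nu}$ has basis $t_{\tilde w}$, $\tilde w\in c_{\nu\supset\theta\subset\nu}$, with $t_{\tilde w}t_y=\sum\gamma_{\tilde w,y,\tilde z}t_{\tilde z}$ and $t_yt_{\tilde w}=\sum\gamma_{y,\tilde w,\tilde z}t_{\tilde z}$ ($\tilde z\in c_{\nu\supset\theta\subset\nu}$). The based regular bimodule is $\operatorname{Mat}_{\operatorname{St}(\nu)}$ with basis $e_{T_1,T_2}$ and multiplication by $J_\nu\cong\operatorname{Mat}_{\operatorname{St}(\nu)}$.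

**Proof of Corollary 2 from Theorem 1.** By Theorem 1 each $m_{\tilde w,y,\tilde z}$ in question is zero or equals some $m_{(A,B),y,(A,D)}$ with $(A,B),y,(A,D)\in c_\nu$. So Lusztig's bound applies; the same holds on the left. Let $\tilde w=(T_1,B,\theta)$, $y=(P,Q)$. Then $\gamma_{\tilde w,y,\tilde z}\neq0$ only if $\tilde z=(T_1,D,\theta)$, and then
$$\gamma_{\tilde w,y,\tilde z}=\gamma_{(A,B),(P,Q),(A,D)}=\delta_{B,P}\delta_{D,Q}.$$
So $t_{\tilde w}t_y=\delta_{B,P}t_{(T_1,Q,\theta)}$, which matches $e_{T_1,B}e_{P,Q}=\delta_{B,P}e_{T_1,Q}$. Likewise for $\tilde w=(B,T_2,\theta)$, $\gamma_{y,\tilde w,\tilde z}\ne0$ only for $\tilde z=(D,T_2,\theta)$, where it equals $\gamma_{(P,Q),(B,A),(D,A)}=\delta_{Q,B}\delta_{D,P}$. So $t_yt_{\tilde w}=\delta_{Q,B}t_{(P,T_2,\theta)}$, matching $e_{P,Q}e_{B,T_2}$. By mirabolic RSK, $\tilde w\mapsto(T_1,T_2)$ is a bijection $c_{\nu\supset\theta\subset\nu}\to\operatorname{St}(\nu)^2$. $\square$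

So everything rests on Theorem 1.

## 4. Seven orbits for $N=2$, and where embeddings $\mathcal H\to\mathcal R$ run out

Let $N=2$, so a flag is a line $\ell$ in $V=\mathbb C^2$. Write $\mathsf r$, $\mathsf c$ for the row and the column tableau. The orbits of triples $(\ell_1,\ell_2,v)$ are the following. "Open" means that the orbit is open in the set of triples whose $(\ell_1,v)$ lies in the same orbit.

| orbit | description | $\dim$ | $(T_1,T_2,\theta)$ | open |
|---|---|---|---|---|
| $\mathbb O_1$ | $\ell_1=\ell_2$, $v=0$ | 1 | $(\mathsf r,\mathsf r,(2))$ | no |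
| $\mathbb O_2$ | $\ell_1\ne\ell_2$, $v=0$ | 2 | $(\mathsf c,\mathsf c,(1,1))$ | yes |
| $\mathbb O_3$ | $\ell_1=\ell_2\ni v\ne0$ | 2 | $(\mathsf r,\mathsf r,(1))$ | no |
| $\mathbb O_4$ | $\ell_1\neq\ell_2$, $0\ne v\in\ell_1$ | 3 | $(\mathsf r,\mathsf c,(1))$ | yes |
| $\mathbb O_5$ | $\ell_1=\ell_2\not\ni v$ | 3 | $(\mathsf r,\mathsf r,\emptyset)$ | no |
| $\mathbb O_6$ | $\ell_1\ne\ell_2$, $0\neq v\in\ell_2$ | 3 | $(\mathsf c,\mathsf r,(1))$ | no |
| $\mathbb O_7$ | $\ell_1\ne\ell_2$, $v\notin\ell_1\cup\ell_2$ | 4 | $(\mathsf c,\mathsf c,(1))$ | yes |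

The labels are quick. On $\mathbb O_3$ the condition is $v\otimes v^*\in\mathfrak n_\ell$, i.e. $v^*|_\ell=0$; $x$ is generic in $\mathfrak n_\ell$ and $\mathbb C[x]v=\ell$. On $\mathbb O_5$, $v\otimes v^*\in\mathfrak n_\ell$ forces $v^*=0$; then $x=x'\neq0$ and $\mathbb C[x]v=V$. If $\ell_1\ne\ell_2$ and $x,x'$ are both nonzero, then $x'-x$ is injective on $\ell_1$ with image $\ell_2$ and on $\ell_2$ with image $\ell_1$, so it has rank 2, which is impossible. On $\mathbb O_4$ we get $x'=0$, $x=-v\otimes v^*\ne0$ with $v^*|_{\ell_1}=0$; on $\mathbb O_7$, $x=x'=0$; $\mathbb O_6$ is the swap of $\mathbb O_4$. The orbits with $v=0$ come from $\mathfrak S_2$.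

Now multiply by $C_s$. As Section 5 recalls, $M*C_s=\pi^*\pi_!M[1]$, where $\pi$ forgets $\ell_2$. All seven orbit closures are smooth. For the three open orbits the closure is a union of fibres of $\pi$, and $C_jC_s=[2]C_j$, $j=2,4,7$. The closures of $\mathbb O_1,\mathbb O_3,\mathbb O_5$ map isomorphically to their images, so $C_1C_s=C_2$, $C_3C_s=C_4$, $C_5C_s=C_7$. Finally $\overline{\mathbb O_6}=\{v\in\ell_2\}\to\{(\ell_1,v)\}$ is the product of $\mathbb P^1$ with the blow-up of $V$ at $0$. So $\pi_!\mathbb Q[3]=\mathbb Q[3]\oplus\mathbb Q_{\{v=0\}}[1]$ and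
$$C_6C_s=C_7+C_2.\tag{4.1}$$
Theorem 1 is visible. If $\nu''=(1,1)$, we see $m_{s,s,s}=[2]$ three times. If $\nu''=(2)$, every product with $C_s$ falls into $\mathcal R_{<(2)}$, as $C_eC_s=C_s$ does in $\mathcal H$. The restriction to terms with the same $\nu''$ is needed: $C_1C_s=C_2$ changes $T_1$, and (4.1) changes $\theta$.

**The natural first attempt.** Look for maps $\mathcal H\to\mathcal R$ that carry basis elements to basis elements; products in $\mathcal R$ would then be copied from $\mathcal H$. There are some. For $0\le k\le N$ let $q_k:\{(F_1,F_2,v):v\in F_1^k\}\to Fl\times Fl$, a vector bundle of rank $k$, and let $\Phi_k(K)=q_k^*K[k]$, extended by zero to $E$. Right convolution does not involve $F_1$ or $v$, so by base change $\Phi_k(K*L)=\Phi_k(K)*L$. Also $\Phi_k(IC(\overline{\mathbb O_w}))$ is the $IC$ of the closure of $q_k^{-1}(\mathbb O_w)$, which is irreducible, hence has a dense orbit $(w,k)$. So $C_w\mapsto C_{(w,k)}$ is right linear.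

For $k=0$ this is $\mathcal H\subset\mathcal R$. For $k=N$ it is pullback along $E\to Fl\times Fl$, again linear on both sides. There generic conormal vectors have $v^*=0$, $x=x'$ generic in $\mathfrak n_{F_1}\cap\mathfrak n_{F_2}$ and $v$ generic, with $x^{\nu_1-1}v\ne0$. Then $\mathbb C[x]v$ is a direct summand with one block of size $\nu_1$ (because $\mathbb C[x]/x^{\nu_1}$ is injective over itself), so $\theta=(\nu_2,\nu_3,\dots)$. Hence Corollary 2 is immediate for $\theta=\nu$ and for $\theta=(\nu_2,\nu_3,\dots)$: there $\gamma_{\tilde w,y,\tilde z}=\gamma_{w,y,z}$ and likewise on the left.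

**Where it stops.** For $N=2$ the three maps $\Phi_0,\Phi_1,\Phi_2$ reach $\mathbb O_1,\mathbb O_2$; $\mathbb O_3,\mathbb O_4$; $\mathbb O_5,\mathbb O_7$. They miss $\mathbb O_6$, and no other map can help. Suppose $\varphi:\mathcal H\to\mathcal R$ is right linear, sends basis elements to basis elements, and $\varphi(C_w)=C_6$. Then $\varphi(C_wC_s)=C_7+C_2$. But $C_wC_s$ is $C_s$ or $[2]C_s$, so the left side is a basis element or $[2]$ times one: a contradiction. So one must first divide out $\mathcal R_{<\nu}$.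

**What replaces it.** In the quotient $X=\mathcal R_{\le\nu}/\mathcal R_{<\nu}$ we compare cyclic submodules. Fix the tableau $T_\nu$ with as many descents as $\nu$ allows. If $T_2(\tilde z)=T_\nu$, an idempotent $\varepsilon\in\mathcal H_{\mathbb K}$ fixes $C_{\tilde z}$, and $\varepsilon\mathcal H_{\mathbb K}\varepsilon$ acts on $C_{\tilde z}$ in $X$ through scalars that do not depend on $\tilde z$. With an invariant bilinear form this produces a map $\psi$ from a piece of $\mathcal H$ to $X$, an isometry up to a scalar $\equiv1$ modulo $\mathbf v$. A vector with coefficients in $\mathbb N[\mathbf v^{\pm1}]$, invariant under $\mathbf v\leftrightarrow\mathbf v^{-1}$, and of norm $\equiv1$ modulo $\mathbf v$, must be a basis element. Combinatorics (descents, star operations) then says which one. Before that we must know what $\nu''$ does under multiplication; this is the job of singular supports.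

## 5. Convolution with $C_s$ and $C_{w_J}$

Let $\pi_i:E\to E_i$ be the $\mathbb P^1$-bundle forgetting $F_2^i$. Since $C_{s_i}=[\mathbb Q[d+1]]$ on $Fl\times_{Fl_{\{s_i\}}}Fl$, base change gives $M*C_{s_i}=\pi_i^*\pi_{i!}M[1]$. For a set $J$ of simple reflections, $\pi_J$ forgets $F_2^j$ for all $s_j\in J$, $Fl\to Fl_J$ is the corresponding map on flags, $w_J$ is the longest element of $W_J$, and $a_J=\ell(w_J)$. Since $\overline{\mathbb O_{w_J}}=Fl\times_{Fl_J}Fl$ is smooth, $M*C_{w_J}=\pi_J^*\pi_{J!}M[a_J]$.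

**Definition.** $\tau(\tilde w)$ is the set of $s_i$ such that $\overline{\mathbb O_{\tilde w}}$ is a union of fibres of $\pi_i$ ("$\pi_i$-saturated"). $\tau_L$ is the left analogue, with $F_1$ in place of $F_2$.

Equivalent conditions: (a) $\mathbb O_{\tilde w}$ is open in $\pi_i^{-1}\pi_i(\mathbb O_{\tilde w})$; (b) $IC_{\tilde w}\cong\pi_i^*\mathcal F[1]$ with $\mathcal F$ simple perverse. Indeed, if $\overline{\mathbb O_{\tilde w}}$ is saturated it contains $\pi_i^{-1}\pi_i(\mathbb O_{\tilde w})$, and $\mathbb O_{\tilde w}$ is open in its closure, so (a). If (a), then $\mathbb O_{\tilde w}$ is dense in the irreducible $\pi_i^{-1}\pi_i(\mathbb O_{\tilde w})$ and, $\pi_i$ being open, $\overline{\mathbb O_{\tilde w}}=\pi_i^{-1}(\overline{\pi_i(\mathbb O_{\tilde w})})$, so (b) by smooth pullback. If (b), the support is saturated. For $N=2$ the table's last column says whether $s\in\tau$.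

**Step 5.1: multiplication by one $C_s$.** We find the two possible shapes of $C_{\tilde w}C_s$.
$$s\in\tau(\tilde w):\ C_{\tilde w}C_s=[2]C_{\tilde w};\qquad s\notin\tau(\tilde w):\ C_{\tilde w}C_s=\sum_{\tilde z:\,s\in\tau(\tilde z)}\mu(\tilde w,\tilde z)C_{\tilde z},\quad \mu\in\mathbb N.\tag{5.1}$$
If $IC_{\tilde w}=\pi^*\mathcal F[1]$, then $\pi_!\pi^*\mathcal F=\mathcal F\oplus\mathcal F[-2]$ gives the first formula. Let $s\notin\tau(\tilde w)$ and write $\pi_!IC_{\tilde w}=\bigoplus\mathcal F_k[-k]$ with $\mathcal F_k$ semisimple perverse. For $\mathcal F$ simple perverse, since $\pi^!=\pi^*[2]$,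
$$\operatorname{Hom}(\pi_!IC_{\tilde w},\mathcal F[-k])=\operatorname{Hom}(IC_{\tilde w},(\pi^*\mathcal F[1])[1-k]).$$
This vanishes for $k>1$. For $k=1$ it is nonzero only if $IC_{\tilde w}\cong\pi^*\mathcal F[1]$, which is excluded. So $\mathcal F_k=0$ for $k\ge1$. Since $\pi_!IC_{\tilde w}$ is self-dual, only $k=0$ occurs. Then $C_{\tilde w}C_s=[\pi^*\mathcal F_0[1]]$, whose constituents have $s\in\tau$.

**Step 5.2: multiplication by $C_{w_J}$.** This produces the idempotent. If $J\subset\tau(\tilde w)$, then $\overline{\mathbb O_{\tilde w}}$ is $\pi_J$-saturated, since any two points of a fibre of $\pi_J$ are joined by a chain of lines in fibres of the $\pi_j$, $s_j\in J$. So $IC_{\tilde w}=\pi_J^*\mathcal F[a_J]$, and Leray–Hirsch, $\pi_{J!}\mathbb Q=\bigoplus_{w\in W_J}\mathbb Q[-2\ell(w)]$, gives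
$$C_{\tilde w}C_{w_J}=[J]!\,C_{\tilde w},\qquad [J]!=\sum_{w\in W_J}\mathbf v^{a_J-2\ell(w)}\qquad(J\subset\tau(\tilde w)).\tag{5.2}$$
$[J]!$ is invariant under $\mathbf v\leftrightarrow\mathbf v^{-1}$ (replace $w$ by $ww_J$).

**Step 5.3: descents of a product.** We record which descents a product inherits. For $u\in\mathfrak S_N$ and $h\in\mathcal H$:
$$J\subset\tau(u)\Rightarrow C_{\tilde w}C_u\in\operatorname{span}\{C_{\tilde z}:J\subset\tau(\tilde z)\};\qquad J\subset\tau_L(u)\Rightarrow C_uh\in\operatorname{span}\{C_r:r\in\mathfrak S_N,\,J\subset\tau_L(r)\}.\tag{5.3}$$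
For $s_j\in J$, $[2]C_{\tilde w}C_u=(C_{\tilde w}C_u)C_{s_j}\in\operatorname{span}\{C_{\tilde z}:s_j\in\tau(\tilde z)\}$ by (5.1). The second claim is the same with $[2]C_uh=C_{s_j}(C_uh)$ and the left analogue of (5.1).

**Step 5.4: dividing by $[J]!$ keeps positivity.** The map $\psi$ below is multiplication by $C_u/[J]!$; we need its coefficients to be in $\mathbb N[\mathbf v^{\pm1}]$ and symmetric.
$$J\subset\tau(\tilde z),\ J\subset\tau_L(u)\ \Rightarrow\ C_{\tilde z}C_u=[J]!\,m',\quad m'\in\bigoplus_{\tilde r}\mathbb N[\mathbf v^{\pm1}]C_{\tilde r},\tag{5.4}$$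
and the coefficients of $m'$ are invariant under $\mathbf v\leftrightarrow\mathbf v^{-1}$.

*Positivity.* By Step 5.2 and its left analogue, $IC_{\tilde z}$ and $IC(\overline{\mathbb O_u})$ are pulled back (up to shift) from $Fl\times Fl_J\times V$ and $Fl_J\times Fl$. So $p_{12V}^*IC_{\tilde z}\otimes p_{23}^*IC(\overline{\mathbb O_u})=\rho^*L$ for $\rho:Fl\times Fl\times Fl\times V\to Fl\times Fl_J\times Fl\times V$. By the projection formula and Leray–Hirsch, $\rho_!\rho^*L=\bigoplus_{w\in W_J}L[-2\ell(w)]$. With $q$ the projection from $Fl\times Fl_J\times Fl\times V$ to $Fl\times Fl\times V$,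
$$C_{\tilde z}C_u=\sum_{w\in W_J}\mathbf v^{-2\ell(w)}[q_!L[-d]]=[J]!\,\mathbf v^{-a_J}[q_!L[-d]].$$
Here $q_!L$ is a direct summand of $q_!\rho_!\rho^*L$, a finite sum of shifts of $IC_{\tilde r}$'s. By Krull–Schmidt it is itself such a sum, so the class makes sense and has coefficients in $\mathbb N[\mathbf v^{\pm1}]$.

*Symmetry.* Let $\mathbb D$ also denote the induced involution of $\mathcal R$, semilinear for $\mathbf v\leftrightarrow\mathbf v^{-1}$; it fixes every $C_{\tilde w}$. We have $\mathbb D(mC_s)=\mathbb D(m)C_s$, because $\mathbb D(\pi^*\pi_!M[1])=\pi^!\pi_*\mathbb DM[-1]=\pi^*\pi_!\mathbb DM[1]$. Write $C_u$ as a $\mathbb Z[\mathbf v^{\pm1}]$-combination of monomials in the $C_s$, and let $\overline{C_u}$ be the same combination with $\mathbf v\leftrightarrow\mathbf v^{-1}$ in the coefficients. Then $\mathbb D(mC_u)=\mathbb D(m)\overline{C_u}$. Taking $m=1\in\mathcal H$ gives $\overline{C_u}=\mathbb D(C_u)=C_u$. Hence $\mathbb D(C_{\tilde z}C_u)=C_{\tilde z}C_u$. Divide by the symmetric $[J]!$.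

**Definition.** $\le_R$ is the preorder on $RB$ generated by: $\tilde z\le_R\tilde w$ if $C_{\tilde z}$ occurs in $C_{\tilde w}C_s$ for some $s$; $\sim_R$ is its equivalence. As the $C_s$ generate $\mathcal H$, $C_{\tilde w}h\in\operatorname{span}\{C_{\tilde z}:\tilde z\le_R\tilde w\}$ for all $h$. For $N=2$, (4.1) gives $\mathbb O_7,\mathbb O_2\le_R\mathbb O_6$.

## 6. Singular supports and descents

Let $\Lambda=\{(F_1,F_2,x,v,v^*):x\in\mathfrak n_{F_1},\ x'=x+v\otimes v^*\in\mathfrak n_{F_2}\}$, the union of the conormal bundles of the orbits. It has pure dimension $n_E$. Its irreducible components are the closures $\Lambda_{\tilde w}$ of the conormal bundles. $SS(IC_{\tilde w})$ is closed and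
$$\Lambda_{\tilde w}\subset SS(IC_{\tilde w})\subset\Lambda;\qquad \Lambda_{\tilde u}\subset SS(IC_{\tilde w})\Rightarrow\mathbb O_{\tilde u}\subset\overline{\mathbb O_{\tilde w}}.$$
(Near $\mathbb O_{\tilde w}$ the sheaf is a shifted constant sheaf on a submanifold; and $SS$ lies over the support.) "Generic point of $\Lambda_{\tilde w}$" means a point of a suitable dense open subset, on which in particular $T_1,T_2,\theta$ have their generic values. For $N=2$, $\overline{\mathbb O_6}$ is smooth, so $SS(IC_6)$ is its conormal bundle, $\Lambda_6$. In general $SS$ may have further components.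

The cotangent space of $Fl_J$ at the image of $F$ is the nilradical $\mathfrak n_P\subset\mathfrak n_F$ of the corresponding parabolic, and pullback of covectors is the inclusion.

**Step 6.1: descents restrict $x'$.** If $J\subset\tau(\tilde w)$, then on $SS(IC_{\tilde w})$ the operator $x'$ lies in the nilradical attached to the image of $F_2$ in $Fl_J$ (for $J=\{s_i\}$: $x'F_2^{i+1}\subset F_2^{i-1}$). Moreover $SS(IC_{\tilde w})$ and $\Lambda_{\tilde w}$ are stable under changing $F_2$ inside its $\pi_J$-fibre with $(F_1,x,v,v^*)$ fixed. For $SS$ this is the formula for smooth pullback applied to $IC_{\tilde w}=\pi_J^*\mathcal F[a_J]$. For $\Lambda_{\tilde w}$: $\mathbb O_{\tilde w}$ is open and dense in $\pi_J^{-1}\pi_J(\mathbb O_{\tilde w})$, so $\Lambda_{\tilde w}$ is the closure of the conormal bundle of the latter. That bundle is the preimage of a subset of $T^*E_J$ under the open map $E\times_{E_J}T^*E_J\to T^*E_J$, where $E_J$ is the target of $\pi_J$ and $E\times_{E_J}T^*E_J$ is closed in $T^*E$. Under an open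 map the closure of a preimage is the preimage of the closure.

**Step 6.2: the preorder moves only $F_2$.** This is how singular supports see $\le_R$. If $C_{\tilde z}$ occurs in $C_{\tilde w}C_{s_i}$, then $IC_{\tilde z}$ is, up to shift, a summand of $\pi_i^*\pi_{i!}IC_{\tilde w}$. The two formulas for $SS$ ($\pi_i$ is smooth and proper) give: for each $(F_1,F_2,x,v,v^*)\in SS(IC_{\tilde z})$ there is $F_2'$ differing from $F_2$ at most at level $i$ with $(F_1,F_2',x,v,v^*)\in SS(IC_{\tilde w})$. Iterating: *if $\tilde z\le_R\tilde w$, then for each point of $SS(IC_{\tilde z})$ there is $F_2'$ with $(F_1,F_2',x,v,v^*)\in SS(IC_{\tilde w})$.*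

**Step 6.3: reading $\tau$ from a generic conormal vector.** *$s_i\in\tau(\tilde w)$ iff $x'F_2^{i+1}\subset F_2^{i-1}$ generically on $\Lambda_{\tilde w}$.* "$\Rightarrow$" is Step 6.1. Let $s_i\notin\tau(\tilde w)$. The intersection of $\mathbb O_{\tilde w}$ with a fibre $\mathbb P^1$ of $\pi_i$ is one orbit of the stabilizer of the base point. If it were one-dimensional, $\mathbb O_{\tilde w}$ would have the dimension of $\pi_i^{-1}\pi_i(\mathbb O_{\tilde w})$ and be open in it. So it is finite, and $\mathbb O_{\tilde w}\to\pi_i(\mathbb O_{\tilde w})$, a map of homogeneous spaces in characteristic zero, is étale. Hence the vertical tangent line is not in $T\mathbb O_{\tilde w}$, and a generic conormal covector does not kill it. Killing it means $\xi_2\in\mathfrak n_{P}$ for $J=\{s_i\}$, i.e. $x'F_2^{i+1}\subset F_2^{i-1}$.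

**Definition.** $\operatorname{Des}(T)=\{i:i+1\text{ is in a strictly lower row of }T\text{ than }i\}$. For rows $\{1,3\},\{2\}$, $\operatorname{Des}=\{1\}$.

**Lemma 3.** $s_i\in\tau(\tilde w)\iff i\in\operatorname{Des}(T_2(\tilde w))$; $\ s_i\in\tau_L(\tilde w)\iff i\in\operatorname{Des}(T_1(\tilde w))$.

*Proof.* This translates $\tau$ into tableaux. First, if $y$ is nilpotent on $U$ and $H\supset\operatorname{im}y$ is a hyperplane, then the shapes of $y$ and $y|_H$ differ by a box in column $\min\{j:\ker y^j\not\subset H\}$. Indeed the first $m$ columns contain $\dim\ker y^m$ boxes, and $\dim(\ker y^m\cap H)$ is smaller by one exactly when $\ker y^m\not\subset H$. Let $y=x'|_{F_2^{i+1}}$ at a generic point of $\Lambda_{\tilde w}$.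

*Case $s_i\notin\tau$.* Let $j$ be the column of $i+1$ in $T_2$, and $u\in\ker y^j\setminus F_2^i$. As $F_2^{i+1}=F_2^i+\mathbb Cu$, $yF_2^i\subset F_2^{i-1}$ and $yF_2^{i+1}\not\subset F_2^{i-1}$ (Step 6.3), we have $y(u)\notin F_2^{i-1}$, while $y(u)\in F_2^i\cap\ker y^{j-1}$. So the column of $i$ is at most $j-1$: $i+1$ is strictly to the right of $i$. It is not strictly below $i$, since otherwise the box in the row of $i$ and the column of $i+1$ would have an entry strictly between $i$ and $i+1$. So $i\notin\operatorname{Des}$.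

*Case $s_i\in\tau$.* By Step 6.1, $K=F_2^{i-1}\supset\operatorname{im}y$, and through a generic point of $\Lambda_{\tilde w}$ the whole line of hyperplanes $F_2^i$ of $F_2^{i+1}$ containing $K$ lies in $\Lambda_{\tilde w}$. The generic points form a nonempty open subset of this line, so we may take $F_2^i$ generic on it. Let $j_0=\min\{j:\ker y^j\not\subset K\}$. At most one hyperplane containing $K$ contains $\ker y^{j_0}$, so generically $\ker y^{j_0}\not\subset F_2^i$, whereas $\ker y^j\subset K\subset F_2^i$ for $j<j_0$. Hence $i+1$ is in column $j_0$, and $i$ is in column $\min\{j:\ker y^j\cap F_2^i\not\subset K\}\ge j_0$. So $i+1$ is weakly left of $i$. If it were in the same row or higher, it would be weakly above and weakly left of $i$ and have a smaller entry. So it is strictly below, $i\in\operatorname{Des}$. The second claim follows by the swap. $\square$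

**Step 6.4: the tableau $T_\nu$.** For $\nu\vdash N$ with transpose $\nu^t=(c_1\ge c_2\ge\cdots)$ let $I_\nu$ be the set of simple reflections of $\mathfrak S_{c_1}\times\mathfrak S_{c_2}\times\cdots$. There is exactly one $T\in\operatorname{St}(\nu)$ with $I_\nu\subset\operatorname{Des}(T)$ (identifying $s_i$ with $i$). The entries $1,\dots,c_1$ lie in successively lower rows, one in each of the $c_1$ rows, so they fill the first column. What remains has $c_2$ rows, and the next $c_2$ entries fill the second column in the same way; and so on. Call it $T_\nu$. For $\nu=(2,1)$: $I_\nu=\{s_1\}$, and $T_\nu$ has rows $\{1,3\},\{2\}$.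

**Step 6.5: $I_\nu\subset\tau$ bounds the type of $x'$.** If $I_\nu\subset\tau(\tilde w)$, then on $SS(IC_{\tilde w})$
$$\operatorname{type}(x')\le\nu.\tag{6.1}$$
By Step 6.1, $x'F_2^{c_1+\dots+c_m}\subset F_2^{c_1+\dots+c_{m-1}}$ for all $m$, so $x'^m$ kills $F_2^{c_1+\dots+c_m}$ and $\dim\ker x'^m\ge c_1+\dots+c_m$. Thus $\operatorname{type}(x')^t\ge\nu^t$, and transposition reverses dominance.

**Step 6.6: the label of $w_{I_\nu}$.**
$$w_{I_\nu}=(T_\nu,T_\nu).\tag{6.2}$$
For $(F_1,F_2)\in\mathbb O_{w_{I_\nu}}$ with basis $e_k$, the intersection $\mathfrak n_{F_1}\cap\mathfrak n_{F_2}$ is spanned by the matrix units $E_{ab}$, $a<b$, with $a,b$ in different blocks. It is the nilradical $\mathfrak n_P$ with blocks $c_1,c_2,\dots$. All its elements have type $\le\nu$ by the computation in Step 6.5. Type $\nu$ occurs: send the $j$-th basis vector of block $b$ to the $j$-th of block $b-1$, and block 1 to 0; the $j$-th chain has length $\#\{b:c_b\ge j\}=\nu_j$. So the generic type is $\nu$ (having ranks of powers at least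 those of type $\nu$ is an open condition). Since $\overline{\mathbb O_{w_{I_\nu}}}=Fl\times_{Fl_{I_\nu}}Fl$, $I_\nu\subset\tau\cap\tau_L$. Now use Lemma 3 and the uniqueness of $T_\nu$.

## 7. Star operations and rank-one maps of a three-dimensional space

Fix $i\le N-2$, $s=s_i$, $t=s_{i+1}$. Define subsets of $RB$:
$$\mathcal A=\{s\in\tau,\,t\notin\tau\},\qquad\mathcal B=\{t\in\tau,\,s\notin\tau\},\qquad\mathcal E=\{s,t\in\tau\}.$$

**Step 7.1: the algebraic star.** The braid relation forces a bijection $\mathcal A\leftrightarrow\mathcal B$. $\operatorname{span}\mathcal E$ (the span of the $C_{\tilde w}$, $\tilde w\in\mathcal E$; similarly below) is stable under $C_s,C_t$. Modulo it, (5.1) gives $C_wC_s=[2]C_w$ and $C_wC_t\equiv MC_w\in\operatorname{span}\mathcal B$ for $w\in\mathcal A$; and $C_zC_t=[2]C_z$, $C_zC_s\equiv M'C_z\in\operatorname{span}\mathcal A$ for $z\in\mathcal B$. Here $M,M'$ have entries in $\mathbb N$. Apply $C_sC_tC_s-C_s=C_tC_sC_t-C_t$ to $C_w$, $w\in\mathcal A$. The left side is $[2]M'MC_w-[2]C_w$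 and the right side is $MM'MC_w-MC_w$:
$$[2](M'M-1)C_w\equiv(MM'M-M)C_w .$$
The left side is in $\operatorname{span}\mathcal A$, the right side in $\operatorname{span}\mathcal B$, so $M'M=1$. Likewise $MM'=1$. Mutually inverse matrices over $\mathbb N$ are permutation matrices. So there are inverse bijections $*:\mathcal A\leftrightarrow\mathcal B$ with
$$C_wC_t\equiv C_{w^*}\ (w\in\mathcal A),\qquad C_zC_s\equiv C_{z^*}\ (z\in\mathcal B)\pmod{\operatorname{span}\mathcal E}.\tag{7.1}$$
In particular $w\sim_Rw^*$. Example in $\mathcal H$, $N=3$: $C_{s}C_{t}=C_{st}$ and $C_{st}C_s=C_s+C_{sts}$, so $s^*=st$ and $(st)^*=s$; here $sts\in\mathcal E$.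

*What (7.1) does and does not give.* It determines the terms of $C_wC_t$ outside $\mathcal E$ and says nothing about those in $\mathcal E$. In $\operatorname{St}((2,1))$ no tableau has both descents $1,2$, so there (7.1) is a complete formula modulo $\mathcal R_{<\nu}$ when $\nu''(\tilde w)=\nu=(2,1)$. But for $\nu=(2,1,1)$ the tableau with rows $\{1,4\},\{2\},\{3\}$ has $\operatorname{Des}=\{1,2\}$. So already there, star operations alone leave coefficients undetermined. This is why Sections 9 and 10 are needed.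

**Step 7.2: the geometric star.** To compute $w^*$ on labels we build another bijection $\circ$ from $\Lambda$. Let $\Omega$ be the variety of tuples $(F_1,\overline F_2,x,v,v^*)$, where $\overline F_2$ is a partial flag with members $F_2^k$, $k\ne i,i+1$; $x\in\mathfrak n_{F_1}$; $x'=x+v\otimes v^*$ satisfies $x'F_2^k\subset F_2^{k-1}$ for $k\le i-1$ and $k\ge i+3$, and $x'F_2^{i+2}\subset F_2^{i+2}$; and the map $y$ induced by $x'$ on the three-dimensional $W=F_2^{i+2}/F_2^{i-1}$ is nilpotent of rank one. Then $\operatorname{im}y$ is a line, $\ker y$ is a plane, and $\operatorname{im}y\subset\ker y$.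

A point of $\Lambda$ over $\omega\in\Omega$ is a choice of a line and a plane $L_1=F_2^i/F_2^{i-1}\subset L_2=F_2^{i+1}/F_2^{i-1}$ in $W$ with $yL_1=0$, $yL_2\subset L_1$, $yW\subset L_2$. If $L_2\ne\ker y$, then $yL_2=\operatorname{im}y$, so $L_1=\operatorname{im}y$. Conversely, both of the following families are allowed:

* $\Lambda^{I}$: $L_2=\ker y$ and $L_1\subset\ker y$ an arbitrary line;
* $\Lambda^{II}$: $L_1=\operatorname{im}y$ and $L_2\supset\operatorname{im}y$ an arbitrary plane.

So the part of $\Lambda$ over $\Omega$ is the union of two $\mathbb P^1$-bundles $\Lambda^I,\Lambda^{II}$ over $\Omega$, meeting in one point over each $\omega$. In particular $\dim\Omega\le n_E-1$. Let $\mathcal C$ be the set of irreducible components of $\Omega$ of dimension exactly $n_E-1$. For $C\in\mathcal C$ the closures of $\Lambda^I|_C$ and $\Lambda^{II}|_C$ are irreducible of dimension $n_E$, hence components of $\Lambda$: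
$$\overline{\Lambda^I|_C}=\Lambda_{a(C)},\qquad\overline{\Lambda^{II}|_C}=\Lambda_{b(C)} .$$

*$a$ is a bijection $\mathcal C\to\mathcal A$.* A generic point of $\Lambda_{a(C)}$ lies in $\Lambda^I\setminus\Lambda^{II}$, since the two meet in dimension $\le n_E-1$. There $yL_2=0$ and $yW\not\subset L_1$, i.e. $x'F_2^{i+1}\subset F_2^{i-1}$ and $x'F_2^{i+2}\not\subset F_2^i$. By Step 6.3, $a(C)\in\mathcal A$. Conversely, for $w\in\mathcal A$ these two conditions hold at generic points of $\Lambda_w$, so $y$ is nonzero with kernel $L_2$, and generic points lie in $\Lambda^I$. Their image in $\Omega$ is irreducible of dimension at least $n_E-1$, so it is dense in a unique $C\in\mathcal C$, and $\Lambda_w\subset\overline{\Lambda^I|_C}$ forces $w=a(C)$. If $a(C)=a(C')$, then a dense open subset of $\Lambda_{a(C)}$ lies in both $\Lambda^I|_C$ and $\Lambda^I|_{C'}$; its image, of dimension $n_E-1$, lies in $C\cap C'$, so $C=C'$. *$b$ is a bijection $\mathcal C\to\mathcal B$* in the same way: for $z\in\mathcal B$, Step 6.3 says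 that generically $yW\subset L_1$ and $yL_2\ne0$, i.e. $\operatorname{im}y=L_1$ and $L_2\neq\ker y$.

Define $w^\circ=b(a^{-1}(w))$ for $w\in\mathcal A$ and $z^\circ=a(b^{-1}(z))$ for $z\in\mathcal B$: inverse bijections $\mathcal A\leftrightarrow\mathcal B$. The data $T_1$, $\theta$ and the types of $x'|_{F_2^k}$, $k\neq i,i+1$, are functions on $\Omega$. For both $w$ and $w^\circ$ their generic values are the generic values on the same $C$. Hence
$$T_1(w^\circ)=T_1(w),\quad\theta(w^\circ)=\theta(w),\quad T_2(w^\circ),T_2(w)\text{ have equal shapes at all levels }k\ne i,i+1.\tag{7.2}$$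

**Lemma 4.** $w^\circ=w^*$ for $w\in\mathcal A\cup\mathcal B$.

*Proof.* We use that $SS(IC_w)$ is closed and lies over $\overline{\mathbb O_w}$. Let $w\in\mathcal A$, $z=w^*\in\mathcal B$, $C=b^{-1}(z)$. $C_z$ occurs in $C_wC_t$. Take a generic point of $\Lambda_z\subset SS(IC_z)$, over $\omega\in C$. By Step 6.2 there is $F_2'$, differing from $F_2$ at most at level $i+1$, with $(F_1,F_2',x,v,v^*)\in SS(IC_w)$. Since $s\in\tau(w)$, Step 6.1 gives $yL_2'=0$, so $L_2'=\ker y$. By the stability in Step 6.1, all points with $L_2=\ker y$ and $L_1\subset\ker y$ arbitrary lie in $SS(IC_w)$: this is the whole fibre of $\Lambda^I$ over $\omega$. As $\omega$ runs over a dense subset of $C$, these points are dense in $\Lambda_{a(C)}=\Lambda_{z^\circ}$. So $\Lambda_{(w^*)^\circ}\subset SS(IC_w)$, and $\mathbb O_{(w^*)^\circ}\subset\overline{\mathbb O_w}$. Thus $\sigma(w)=(w^*)^\circ$ is a permutation of the finite set $\mathcal A$ with $\sigma(w)\le w$ in the closure order. With $\sigma^n(w)=w$, $n\ge1$, we get $w=\sigma^n(w)\le\dots\le\sigma(w)\le w$,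 so $\sigma=\mathrm{id}$ and $w^*=w^\circ$ on $\mathcal A$. On $\mathcal B$ both are the inverse bijections. $\square$

**Definition.** Let exactly one of $i,i+1$ be in $\operatorname{Des}T$. Read the boxes of $i,i+1,i+2$ with rows from bottom to top, left to right in a row, and write $1,2,3$ for $i,i+1,i+2$. $K_i(T)$ is obtained by $213\leftrightarrow312$ and $231\leftrightarrow132$ on the same boxes.

Example: rows $\{1,3\},\{2\}$ have the word $213$, and $K_1$ gives $312$, i.e. rows $\{1,2\},\{3\}$. For general $T$, $k\in\operatorname{Des}T$ iff $k+1$ precedes $k$ in reading order (in one row, $k+1$ cannot be left of $k$). So $i\in\operatorname{Des}$, $i+1\notin\operatorname{Des}$ means the word is $213$ or $231$; the opposite means $132$ or $312$.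

**Lemma 5.** For $w\in\mathcal A\cup\mathcal B$: $T_2(w^*)=K_i(T_2(w))$, $T_1(w^*)=T_1(w)$, $\theta(w^*)=\theta(w)$.

*Proof.* The claims on $T_1,\theta$ are (7.2) and Lemma 4. It suffices to treat $w\in\mathcal A$. Let $T=T_2(w)$, $T'=T_2(w^\circ)$. By (7.2) they agree outside $i,i+1,i+2$, whose boxes $b_1,b_2,b_3$ (in reading order) form the same skew shape $\lambda/\kappa$. By Lemma 3, $T$ has word $213$ or $231$, and $T'$ has word $132$ or $312$.

*$231\mapsto132$.* Suppose $T=231$ and $T'=312$. Take a generic $\omega\in C$, over which both fibres contain generic points of $\Lambda_w$ and $\Lambda_{w^\circ}$. On the side of $w$, $F_2^{i+1}$ is the preimage of $\ker y$, and $x'|_{F_2^{i+1}}$ has shape $\kappa\cup\{b_1,b_3\}$. On the side of $w^\circ$, $F_2'^i$ is the preimage of $\operatorname{im}y$, and $x'|_{F_2'^i}$ has shape $\kappa\cup\{b_2\}$. But $F_2'^i\subset F_2^{i+1}$, and the shape on an invariant subspace is contained in the shape on the whole space, because the $k$-th column of the shape of a nilpotent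 map $g$ has length $\dim(\ker g\cap\operatorname{im}g^{k-1})$. Contradiction.

*$213\mapsto312$.* Suppose $T=213$ and $T'=132$. Call two boxes comparable if one is weakly above and weakly left of the other; its entry is then smaller in any standard filling. In $T$ the entries of $b_1,b_2$ are in the order $2>1$, in $T'$ in the order $1<3$; so $b_1,b_2$ are incomparable. For $b_2,b_3$ we have $1<3$ in $T$ and $3>2$ in $T'$; so these are incomparable. Also $b_1,b_3$ are incomparable: if they were in one row, $b_2$ would lie in that row too, and be comparable to $b_1$; if $b_1$ is in a lower row than $b_3$ and they are comparable, then $b_1$ has the larger entry, contradicting $T=213$. Hence every filling of the three boxes is standard, in particular the filling $S$ with word $231$ (same as $T$ elsewhere). The element $w_S=(T_1(w),S,\theta(w))$ exists by the mirabolic RSK bijection, differs from $w$, and lies in $\mathcal A$ by Lemma 3. By the first part and (7.2), $w_S^\circ=(T_1(w),T',\theta(w))=w^\circ$, contradicting the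 injectivity of $\circ$. $\square$

The lemma, applied to $w=(T,T,\nu)$, also shows that $K_i(T)$ is standard whenever it is defined.

**Lemma 6.** Any two elements of $\operatorname{St}(\nu)$ are connected by moves $K_i$.

*Proof.* Induction on $N$. Tableaux with $N$ in a given corner are connected by moves not involving $N$, by induction. It remains to link the corners. Let $c=(r,a)$ and $c'=(r',a')$, $r>r'$, $a<a'$, be consecutive corners (row, column), so rows $r'+1,\dots,r$ of $\nu$ have length $a$. Let $b=(r',a'-1)$ if $a'-1>a$, and $b=(r-1,a)$ if $a'=a+1$. In the first case, row $r'$ of $\nu\setminus\{c,c'\}$ has length $a'-1>a$ and the next row has length at most $a$, so $b$ is a corner of $\nu\setminus\{c,c'\}$. In the second case row $r-1$ of $\nu\setminus\{c,c'\}$ has length $a$ (also if $r-1=r'$, since then it is $a'-1=a$), and row $r$ has length $a-1$; again $b$ is a corner. In both cases the reading order is $c,b,c'$. Put $N-2$ in $b$ and $N-1,N$ in $c,c'$ in either order, the rest fixed. The two tableaux have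 words $213$ and $312$ and are exchanged by $K_{N-2}$. $\square$

## 8. Shapes go down in the order $\le_R$

**Lemma 7.** (a) On $SS(IC_{\tilde w})$: $\operatorname{type}(x)\le\nu'(\tilde w)$ and $\operatorname{type}(x')\le\nu''(\tilde w)$. (b) If $\tilde z\le_R\tilde w$, then $\nu'(\tilde z)\le\nu'(\tilde w)$ and $\nu''(\tilde z)\le\nu''(\tilde w)$. (c) If $u\in\mathfrak S_N$ has shape $\mu$, then $C_{\tilde w}C_u\in\operatorname{span}\{C_{\tilde z}:\nu''(\tilde z)\le\mu\}$.

*Proof.* (a) The idea is to move to the tableau $T_\nu$, where the bound (6.1) is available. Let $\nu=\nu''(\tilde w)$. By Lemmas 5 and 6 a chain of star operations leads from $\tilde w=(T_1,T_2,\theta)$ to $\tilde z_0=(T_1,T_\nu,\theta)$. So $\tilde w\sim_R\tilde z_0$, and $I_\nu\subset\tau(\tilde z_0)$ by Lemma 3. By Step 6.2 each $x'$ occurring on $SS(IC_{\tilde w})$ occurs on $SS(IC_{\tilde z_0})$, where $\operatorname{type}(x')\le\nu$. For $x$ use the swap.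

(b) $\Lambda_{\tilde z}\subset SS(IC_{\tilde z})$. Step 6.2 does not change $x,x'$, so the generic $x,x'$ on $\Lambda_{\tilde z}$, of types $\nu'(\tilde z),\nu''(\tilde z)$, occur on $SS(IC_{\tilde w})$. Use (a).

(c) As in (a), $u\sim_Ru_1$ with $I_\mu\subset\tau(u_1)$. By positivity $C_u$ occurs in $C_{u_1}h$ for some product $h$ of $C_s$'s. Again by positivity each $C_{\tilde z}$ occurring in $C_{\tilde w}C_u$ occurs in $(C_{\tilde w}C_{u_1})h$. By (5.3), $\tilde z\le_R\tilde r$ for some $\tilde r$ with $I_\mu\subset\tau(\tilde r)$. By Step 6.2 and (6.1), the generic $x'$ on $\Lambda_{\tilde z}$ has type $\le\mu$. $\square$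

By (b), $\mathcal R_{\le\nu}$ and $\mathcal R_{<\nu}$ are right submodules, which is the first claim of Theorem 1. Fix $\nu$ and let $X=\mathcal R_{\le\nu}/\mathcal R_{<\nu}$, a right $\mathcal H$-module with basis $\{C_{\tilde z}:\nu''(\tilde z)=\nu\}$. By (c):
$$u\in\mathfrak S_N\text{ of shape}<\nu\ \Longrightarrow\ C_u\text{ acts on }X\text{ by }0.\tag{8.1}$$

## 9. An invariant form with Gram matrix $\equiv1$ modulo $\mathbf v$

**Step 9.1: the form on $\mathcal R$.** For semisimple complexes $K,L$, with non-equivariant Hom's, put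
$$(K,L)=\sum_k\dim\operatorname{Hom}(K,\mathbb DL[k])\,\mathbf v^k .$$
It is $\mathbb Z[\mathbf v^{\pm1}]$-bilinear: replacing $K$ by $K[1]$, or $L$ by $L[1]$, shifts $k$ by one. It is symmetric, since $\operatorname{Hom}(K,\mathbb DL[k])=\operatorname{Hom}(K\otimes L,\omega[k])$ with $\omega$ the dualizing complex. The $IC$'s are simple, perverse and self-dual, so $(C_{\tilde w},C_{\tilde z})\in\delta_{\tilde w,\tilde z}+\mathbf v\mathbb Z[\mathbf v]$.

**Step 9.2: adjointness.** For $\pi=\pi_i$, $a=1$, or $\pi=\pi_J$, $a=a_J$,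
$$\operatorname{Hom}(\pi^*\pi_!K[a],\mathbb DL[k])=\operatorname{Hom}(\pi_!K[a],\mathbb D(\pi_!L)[k]).$$
The right side is the form on the base applied to $\pi_!K,\pi_!L$, times $\mathbf v^a$, hence symmetric in $K,L$. So $(KC_s,L)=(K,LC_s)$ and $(KC_{w_J},L)=(K,LC_{w_J})$. Let $h\mapsto h^\flat$ be the linear anti-automorphism of $\mathcal H$ fixing all $C_s$; it exists because the defining relations are symmetric under reversal. Then $(mh,m')=(m,m'h^\flat)$.

**Step 9.3: the form on $X$.** Let $O\subset\mathbb K$ be the local ring of functions regular at $\mathbf v=0$. Gram matrices on spans of basis elements are $\equiv1$ modulo $\mathbf vO$, hence invertible. So the form is nondegenerate on $\mathcal R_{<\nu}\otimes\mathbb K$. Its orthogonal complement in $\mathcal R_{\le\nu}\otimes\mathbb K$ is $\mathcal H$-stable by adjointness and maps isomorphically onto $X_{\mathbb K}$. This gives a symmetric form on $X_{\mathbb K}$ with the same adjointness properties (for $h$ and for $C_{w_J}$). Its Gram matrix in the basis $C_{\tilde z}$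 is a Schur complement $Q-P^tR^{-1}P$ with $Q\equiv1$, $R\equiv1$, $P\equiv0$, so it is $\equiv1$ modulo $\mathbf vO$.

**Step 9.4: norms detect leading terms.** Let $0\neq m=\sum p_{\tilde r}C_{\tilde r}\in X_{\mathbb K}$, let $-k$ be the minimal order at $\mathbf v=0$ of the $p_{\tilde r}\in\mathbb Q((\mathbf v))$, and let $a_{\tilde r}\in\mathbb Q$ be the coefficient of $\mathbf v^{-k}$ in $p_{\tilde r}$. Then
$$(m,m)=\mathbf v^{-2k}\Big(\sum a_{\tilde r}^2+O(\mathbf v)\Big)\ne0.\tag{9.1}$$

*Example.* In $\mathcal H$ for $N=2$, with $Fl\times Fl=\mathbb P^1\times\mathbb P^1$: $(C_e,C_e)=1+\mathbf v^2$ (the cohomology of $\mathbb P^1$), $(C_s,C_s)=(1+\mathbf v^2)^2$, and $(C_e,C_s)=\mathbf v+\mathbf v^3$, because $i^!\mathbb Q[2]=\mathbb Q$ for the diagonal $i$. Adjointness: $(C_sC_s,C_e)=[2](\mathbf v+\mathbf v^3)=(1+\mathbf v^2)^2=(C_s,C_eC_s)$. The Schur complement of $C_s$ is $1+\mathbf v^2-(\mathbf v+\mathbf v^3)^2/(1+\mathbf v^2)^2=1$.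

## 10. The map $\psi$ from the $T_\nu$-row of $\mathcal H$

Put $J=I_\nu$, and $\varepsilon=C_{w_J}/[J]!\in\mathcal H_{\mathbb K}$, where $\mathcal H_{\mathbb K}=\mathcal H\otimes\mathbb K$. By (5.2) for $\tilde w=w_J$, $\varepsilon$ is an idempotent, and $(m\varepsilon,m')=(m,m'\varepsilon)$. Let
$$\mathcal U=\{u\in\mathfrak S_N:u=(T_\nu,B),\ B\in\operatorname{St}(\nu)\}\ni w_J=(T_\nu,T_\nu)$$
(the last by (6.2)).

**Step 10.1: $\varepsilon\mathcal H_{\mathbb K}\varepsilon$ is one-dimensional modulo smaller shapes.** For $h\in\mathcal H_{\mathbb K}$ there is $c(h)\in\mathbb K$ with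
$$\varepsilon h\varepsilon=c(h)\varepsilon+(\text{combination of }C_u\text{ with }u\text{ of shape}<\nu).\tag{10.1}$$
By (5.3), $C_{w_J}hC_{w_J}$ is a combination of $C_u$ with $J\subset\tau(u)\cap\tau_L(u)$, and $u\le_Rw_J$, so the shape of $u$ is $\le\nu$ by Lemma 7(b). If the shape is $\nu$, then $T_1(u)=T_2(u)=T_\nu$ by Lemma 3 and uniqueness of $T_\nu$, so $u=w_J$.

**Step 10.2: inner products in $C_{\tilde z}\mathcal H$ do not depend on $\tilde z$.** Let $\tilde z$ be any element with $T_2(\tilde z)=T_\nu$. Then $\nu''(\tilde z)=\nu$, $J\subset\tau(\tilde z)$ by Lemma 3, and $C_{\tilde z}\varepsilon=C_{\tilde z}$ by (5.2). By (8.1) and (10.1), in $X_{\mathbb K}$: $C_{\tilde z}\varepsilon h\varepsilon=c(h)C_{\tilde z}$. Hence for $h,h'\in\mathcal H_{\mathbb K}$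
$$(C_{\tilde z}h,C_{\tilde z}h')=(C_{\tilde z}\varepsilon,C_{\tilde z}\varepsilon h'h^\flat)=(C_{\tilde z},C_{\tilde z}\varepsilon h'h^\flat\varepsilon)=c(h'h^\flat)(C_{\tilde z},C_{\tilde z}),\tag{10.2}$$
and $(C_{\tilde z},C_{\tilde z})\in1+\mathbf vO$ is nonzero. This applies in particular to $\tilde z=w_J$.

**Step 10.3: definition of $\psi$.** Let $Y=C_{w_J}\mathcal H_{\mathbb K}\subset X_{\mathbb K}$. By (9.1) a vector of $X_{\mathbb K}$ is zero iff its norm is. So by (10.2), $C_{w_J}h=0$ in $X_{\mathbb K}$ iff $c(hh^\flat)=0$ iff $C_{\tilde z}h=0$ in $X_{\mathbb K}$. Hence there is a well-defined injective $\mathcal H$-linear map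
$$\psi=\psi_{\tilde z}:Y\to X_{\mathbb K},\quad C_{w_J}h\mapsto C_{\tilde z}h,\qquad(\psi m,\psi m)=\lambda(m,m),\quad\lambda=\frac{(C_{\tilde z},C_{\tilde z})}{(C_{w_J},C_{w_J})}\in1+\mathbf vO .$$

**Step 10.4: a basis of $Y$.** *$Y=\operatorname{span}_{\mathbb K}\{C_u:u\in\mathcal U\}$.* For $u\in\mathcal U$ we have $J\subset\tau_L(u)$ (Lemma 3), so $C_{w_J}C_u=[J]!\,C_u$ by the left analogue of (5.2), and $C_u=C_{w_J}h_u$ with $h_u=C_u/[J]!$. Conversely, by (5.3), $C_{w_J}h$ is, in $X_{\mathbb K}$, a combination of $C_r$, $r\in\mathfrak S_N$ of shape $\nu$ with $J\subset\tau_L(r)$, i.e. $T_1(r)=T_\nu$.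

**Step 10.5: $\psi$ sends basis elements to basis elements.** *For $u\in\mathcal U$, $\psi(C_u)=C_{\psi(u)}$ for some $\psi(u)\in RB$ with $\nu''(\psi(u))=\nu$; and $\psi(w_J)=\tilde z$.* By (5.4), $\psi(C_u)=C_{\tilde z}h_u=C_{\tilde z}C_u/[J]!=\sum p_{\tilde r}C_{\tilde r}$ in $X$, with $p_{\tilde r}\in\mathbb N[\mathbf v^{\pm1}]$ invariant under $\mathbf v\leftrightarrow\mathbf v^{-1}$. Moreover $(\psi(C_u),\psi(C_u))=\lambda(C_u,C_u)\in1+\mathbf vO$. Compare with (9.1): $k=0$ and $\sum a_{\tilde r}^2=1$, with $a_{\tilde r}\in\mathbb N$. So $p_{\tilde r}\in\mathbb N[\mathbf v]$. By invariance $p_{\tilde r}=a_{\tilde r}$ is constant, and exactly one $p_{\tilde r}$ is nonzero, equal to $1$. Taking $h=1$ gives $\psi(C_{w_J})=C_{\tilde z}$.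

For $N=3$, $\nu=(2,1)$, $J=\{s\}$ with $s=s_1$, $t=s_2$: $\mathcal U=\{s,st\}$ and $C_{st}=C_sC_t$. So $\psi(C_{st})=C_{\tilde z}C_sC_t/[2]=C_{\tilde z}C_t$, which is $C_{\tilde z^*}$ in $X$ by (7.1), as it should be.

**Step 10.6: $\psi$ preserves $\tau$.** *$\tau(\psi(u))=\tau(u)$.* By (5.1), for $\nu''(\tilde r)=\nu$: $s\in\tau(\tilde r)$ iff $C_{\tilde r}C_s=[2]C_{\tilde r}$ in $X$, because if $s\notin\tau(\tilde r)$, $C_{\tilde r}$ does not occur in $C_{\tilde r}C_s$. Now $\psi$ is $\mathcal H$-linear and injective.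

**Step 10.7: $\psi$ commutes with the star.** *Let $u\in\mathcal U$ and let exactly one of two adjacent $s,t$, say $s$, be in $\tau(u)$. Then $\psi(u^*)=\psi(u)^*$.* By Lemma 5, $u^*\in\mathcal U$. By (7.1) and Step 10.4, in $X$: $C_uC_t=C_{u^*}+\sum_r\mu_rC_r$ with $r\in\mathcal U$ and $s,t\in\tau(r)$. Apply $\psi$ and Step 10.6:
$$C_{\psi(u)}C_t=C_{\psi(u^*)}+\sum_r\mu_rC_{\psi(r)},\qquad s,t\in\tau(\psi(r)),\quad s\notin\tau(\psi(u^*)).$$
By (7.1) applied to $\psi(u)$, $C_{\psi(u)}C_t\equiv C_{\psi(u)^*}$ modulo the span of the $C_{\tilde r}$ with $s,t\in\tau(\tilde r)$. Here $\nu''(\psi(u)^*)=\nu$ by Lemma 5, so this term survives in $X$, and $s\notin\tau(\psi(u)^*)$. Comparing the terms with $s\notin\tau$ gives $\psi(u^*)=\psi(u)^*$.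

**Step 10.8: identification of $\psi(u)$.** *If $\tilde z=(T_1,T_\nu,\theta)$, then for all $B\in\operatorname{St}(\nu)$*
$$\psi_{\tilde z}\big((T_\nu,B)\big)=(T_1,B,\theta).\tag{10.3}$$
For $B=T_\nu$ this is $\psi(w_J)=\tilde z$. By Lemma 6 every $B$ is reached from $T_\nu$ by moves $K_i$. If (10.3) holds for $B$ and $K_i(B)$ is defined, then $u=(T_\nu,B)$ and $\psi(u)=(T_1,B,\theta)$ have stars $(T_\nu,K_i(B))$ and $(T_1,K_i(B),\theta)$ by Lemma 5, with the same $s,t$. So Step 10.7 gives (10.3) for $K_i(B)$.

## 11. End of the proof of Theorem 1, and labels with two different shapes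

**Right action.** The subspace $Y$ is $\mathcal H$-stable. For $h\in\mathcal H$ write in $X_{\mathbb K}$, by Step 10.4, $C_{(T_\nu,B)}h=\sum_D\rho_{B,D}(h)C_{(T_\nu,D)}$. Let $(T_1,B,\theta)\in RB$ with $B\in\operatorname{St}(\nu)$ be arbitrary. Then $\tilde z=(T_1,T_\nu,\theta)$ is also the label of an element of $RB$, since the condition on triples depends only on shapes. Apply $\psi_{\tilde z}$ and (10.3):
$$C_{(T_1,B,\theta)}\,h\equiv\sum_{D\in\operatorname{St}(\nu)}\rho_{B,D}(h)\,C_{(T_1,D,\theta)}\pmod{\mathcal R_{<\nu}\otimes\mathbb K}.\tag{11.1}$$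
The matrix $\rho(h)$ does not depend on $T_1$ or $\theta$. For $h=C_y$ this says that, among $\tilde z$ with $\nu''(\tilde z)=\nu$, $m_{\tilde w,y,\tilde z}=0$ unless $T_1$ and $\theta$ agree, and $m_{(T_1,B,\theta),y,(T_1,D,\theta)}=\rho_{B,D}(C_y)$. Applied to $(A,B)\in\mathfrak S_N\subset RB$, i.e. to the label $(A,B,\nu)$, it gives $m_{(A,B),y,(A,D)}=\rho_{B,D}(C_y)$. This is the first half of Theorem 1; the submodule claim is Lemma 7(b).

**Left action.** For $\tilde w=(B,T_2,\theta)$, $\tilde z=(D,T_2^\flat,\theta^\flat)$ the swap gives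
$$m_{y,\tilde w,\tilde z}=m_{(T_2,B,\theta),\,y^{-1},\,(T_2^\flat,D,\theta^\flat)} .$$
By the first half this vanishes unless $T_2=T_2^\flat$, $\theta=\theta^\flat$, and then equals $m_{(A,B),y^{-1},(A,D)}$, which by the swap in $\mathcal H$ is $m_{y,(B,A),(D,A)}$. This proves Theorem 1, and with it Corollary 2, as shown in Section 3. $\blacksquare$

**Remark.** Theorem 1 holds for all $y\in\mathfrak S_N$, and its proof uses neither Lusztig's bound nor the cell property of $c_\nu$. Those inputs enter only in Corollary 2. The computation in Section 3 works verbatim for $\tilde w,\tilde z$ with the same $(\nu',\theta,\nu'')$, where $\nu'$ and $\nu''$ may differ: $\deg m_{\tilde w,y,\tilde z}\le a_{\nu''}$ for $y\in c_{\nu''}$, because $m_{\tilde w,y,\tilde z}$ is zero or some $m_{(A,B),y,(A,D)}$ with $A,B,D\in\operatorname{St}(\nu'')$; and $\deg m_{y,\tilde w,\tilde z}\le a_{\nu'}$ for $y\in c_{\nu'}$. The resulting asymptotic $J_{\nu'}$–$J_{\nu''}$-bimodule is $\operatorname{Mat}_{\operatorname{St}(\nu')\times\operatorname{St}(\nu'')}$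 via $t_{\tilde w}\mapsto e_{T_1,T_2}$. For $N=2$, the cells $\{\mathbb O_4\}$ and $\{\mathbb O_6\}$ of Section 4 are of this mixed kind; for instance $C_4C_s=[2]C_4$ has leading coefficient $1$ at $\mathbf v^{a_{(1,1)}}$.
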